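\title{An irrational value of the $F$-signature of a pair at a rational exponent}

\begin{abstract}
For every prime $p$ and every $n\ge 7$ we give an explicit polynomial $f$ in $n$ variables over $\mathbb F_p$ for which the $F$-signature $s(R,f^{1/(p+1)})$ at the origin is irrational. Hence the function $t\mapsto s(R,f^t)$ need not send rational numbers to rational numbers. Up to a rational factor and a rational summand, the value is a Lambert series $\sum_d\chi(d)/(p^d-1)$ with $\chi$ of period $7$. The same computation gives, for every $p$, a seven-dimensional hypersurface over $\mathbb F_p$ with irrational Hilbert--Kunz multiplicity.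
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $p$ be a prime, let $n\ge1$, and let $R$ be the localization of $\mathbb F_p[x_1,\dots,x_n]$ at $(x_1,\dots,x_n)$. This is a regular local ring of dimension $n$ with maximal ideal $\mathfrak m=(x_1,\dots,x_n)$. Throughout, $q=p^e$ with $e\ge1$. For an ideal $I$, let $I^{[q]}$ be the ideal generated by the $q$-th powers of the elements of $I$; since raising to the $q$-th power is additive, $\mathfrak m^{[q]}=(x_1^q,\dots,x_n^q)$. For a nonzero $f\in R$ and a real number $t\ge0$, the \emph{$F$-signature of the pair} $(R,f^t)$ is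
\begin{equation}\label{eq:def}
s(R,f^t)=\lim_{e\to\infty}\frac1{q^{n}}\,\ell_R\Bigl(R\big/\bigl(\mathfrak m^{[q]}:f^{\lceil t(q-1)\rceil}\bigr)\Bigr),
\end{equation}
where $\ell_R$ is length and $(I:h)=\{r\in R: rh\in I\}$. It is known that the limit exists and that $t\mapsto s(R,f^t)$ is continuous and convex on $[0,\infty)$. The following question comes from the paper \cite{BST} of Blickle, Schwede and Tucker.

\begin{quote}
\emph{Is $s(R,f^t)$ rational for every prime $p$, every $n\ge1$, every nonzero $f\in R$ and every rational $t\ge0$?}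
\end{quote}

The length in \eqref{eq:def} is a rank. Let $\bar R_q=R/\mathfrak m^{[q]}=\mathbb F_p[x_1,\dots,x_n]/(x_1^q,\dots,x_n^q)$, a vector space of dimension $q^n$. The map $R\to\bar R_q$, $r\mapsto rf^c$, has kernel $(\mathfrak m^{[q]}:f^c)$, so
\begin{equation}\label{eq:rank}
\ell_R\bigl(R/(\mathfrak m^{[q]}:f^c)\bigr)=\dim f^c\bar R_q=q^n-\dim\bar R_q/f^c\bar R_q .
\end{equation}
Thus $s(R,f^t)$ is the limiting proportion of $\bar R_q$ that survives multiplication by roughly the $tq$-th power of $f$. It does not change when $f$ is multiplied by a unit, so we may always take $f$ to be a polynomial. If $f$ is a unit, then $s(R,f^t)=1$ for all $t$. If $f\in\mathfrak m$ and $t>1$, then $\lceil t(q-1)\rceil\ge q$ for large $q$ and $f^q\in\mathfrak m^{[q]}$, so $s(R,f^t)=0$; by continuity this holds for $t=1$ too. The question therefore concerns $f\in\mathfrak m$ and $0\le t<1$.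

The simplest cases all suggest the answer yes. For a monomial $f=x_1^{N_1}\cdots x_n^{N_n}$ the space $f^c\bar R_q$ has a basis of $\prod_i\max(0,q-cN_i)$ monomials, so $s(R,f^t)=\prod_i\max(0,1-N_it)$. When $n=1$ every nonzero $f$ is a unit times a monomial, and the answer is yes. For arbitrary $n$ and $f$, let $t=a/p^j\in[0,1)$ with $j\ge1$. For $q\ge p^j$ the number $tq$ is an integer and $\lceil tq-t\rceil=tq$; by Lemma~\ref{lem:trunc}(a) below, the sequence in \eqref{eq:def} is then constant, and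
\begin{equation}\label{eq:padic}
s(R,f^{a/p^j})=p^{-jn}\dim f^a\bar R_{p^j}\in\mathbb Q .
\end{equation}
A general rational $t$ has an eventually periodic expansion in base $p$. One may hope that the values \eqref{eq:padic} at the truncations of this expansion satisfy a linear recurrence over $\mathbb Q$, which would make their limit rational. For $n=2$ this is what happens, by a theorem of Monsky and Teixeira \cite{MT}; see Section~\ref{sec:small}. Nevertheless the answer is no.

\begin{theorem}\label{thm:main}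
Let $p$ be any prime, and put
\[
g(a,b)=a^pb-ab^p,\qquad \Psi(u,v,y_1,y_2)=y_1y_2\,uv^2\,(y_1-uy_2)(y_1-vy_2).
\]
Let $n=7$, name the variables $u,v,a_1,b_1,a_2,b_2,z$, and let
\[
f=z^{p+1}+\Psi\bigl(u,v,g(a_1,b_1),g(a_2,b_2)\bigr).
\]
Then $s(R,f^{1/(p+1)})$ is irrational. More precisely, with
\[
\Lambda_m=\sum_{\alpha\ge1}\frac{p^{m\alpha}}{p^{7\alpha}-1},\qquad \delta=\frac1{1-p^{-5}}-\frac1{1-p^{-6}},
\]
we have
\begin{equation}\label{eq:main}
(p+1)\,s(R,f^{1/(p+1)})\in\mathbb Q+(p^2-1)^3\bigl(\Lambda_3-(2+\delta)\Lambda_2+\delta\Lambda_4\bigr),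
\end{equation}
and the number $\Lambda_3-(2+\delta)\Lambda_2+\delta\Lambda_4$ is irrational. For every $n\ge7$ the same $f$, regarded as a polynomial in $n$ variables, has the same value of $s(R,f^{1/(p+1)})$.
\end{theorem}

The last sentence follows from \eqref{eq:rank}: adjoining a variable $x$ that does not occur in $f$ tensors both $\bar R_q$ and $f^c\bar R_q$ with $\mathbb F_p[x]/(x^q)$, so the lengths are multiplied by $q^{n-7}$ in total. The cases $3\le n\le6$ of the question are not settled here.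

For a local ring $(\mathcal A,\mathfrak n)$ of characteristic $p$ and dimension $d$, the \emph{Hilbert--Kunz multiplicity} is $\lim_{e\to\infty}q^{-d}\ell_{\mathcal A}(\mathcal A/\mathfrak n^{[q]})$. The proof of Theorem~\ref{thm:main} begins by turning $s(R,f^{1/(p+1)})$ into such a multiplicity.

\begin{corollary}\label{cor:HK}
For every prime $p$ the $7$-dimensional hypersurface
\[
\mathbb F_p[[u,v,a_1,b_1,a_2,b_2,z,w]]/(w^{p+1}-f)
\]
has irrational Hilbert--Kunz multiplicity, equal to $(p+1)\bigl(1-s(R,f^{1/(p+1)})\bigr)$.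
\end{corollary}

\section{Two scales and a remainder}\label{sec:idea}

\subsection*{Truncated polynomial rings}
Let $K=\overline{\mathbb F}_p$. Every ring whose length we compute is a quotient of a polynomial ring by an ideal that contains a power of each variable. Such a quotient does not change under localization or completion at the origin, its length is its dimension over the ground field, and this dimension does not change when $\mathbb F_p$ is replaced by $K$. The \emph{rank} of a ring element on a finite-dimensional module is the dimension of the image of multiplication by it.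

\begin{lemma}\label{lem:trunc}
Let $c_1,\dots,c_m\ge1$, write $K[x]=K[x_1,\dots,x_m]$, and let $\phi\in\mathbb F_p[x_1,\dots,x_m]$.
\begin{itemize}
\item[(a)] If $\pi$ is a power of $p$, the rank of $\phi^\pi$ on $K[x]/(x_1^{\pi c_1},\dots,x_m^{\pi c_m})$ is $\pi^m$ times the rank of $\phi$ on $K[x]/(x_1^{c_1},\dots,x_m^{c_m})$.
\item[(b)] If $0\le\mu_i<c_i$ for all $i$, the rank of $x_1^{\mu_1}\cdots x_m^{\mu_m}\phi$ on $K[x]/(x_1^{c_1},\dots,x_m^{c_m})$ is the rank of $\phi$ on $K[x]/(x_1^{c_1-\mu_1},\dots,x_m^{c_m-\mu_m})$.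
\end{itemize}
\end{lemma}

\begin{proof}
(a) The ring $K[x]$ is free over $K[x_1^\pi,\dots,x_m^\pi]$ on the $\pi^m$ monomials with all exponents less than $\pi$. Hence the first truncated ring is free of rank $\pi^m$ over a copy of the second, embedded by $x_i\mapsto x_i^\pi$. This embedding sends $\phi$ to $\phi(x_1^\pi,\dots,x_m^\pi)$, which is $\phi^\pi$ because the coefficients of $\phi$ lie in $\mathbb F_p$.

(b) The annihilator of the monomial is generated by the $x_i^{c_i-\mu_i}$, so the ideal generated by the monomial is isomorphic, as a $K[x]$-module, to the second truncated ring. The image of $x_1^{\mu_1}\cdots x_m^{\mu_m}\phi$ is $\phi$ times this ideal.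
\end{proof}

\subsection*{Sums over two scales}
We shall write $(p+1)\,s(R,f^{1/(p+1)})$ as a series whose terms are indexed by several \emph{scales} $p^\alpha<p^\beta$, carry the weight $p^{-7\beta}$, and are ranks on rings truncated at these scales. If the rank is a polynomial in $p^\alpha$ and $p^\beta$, such a series is rational: for $i<7$, putting $\beta=\alpha+\sigma$ gives
\[
\sum_{1\le\alpha<\beta}p^{i\alpha-7\beta}=\sum_{\alpha\ge1}p^{(i-7)\alpha}\sum_{\sigma\ge1}p^{-7\sigma}=\frac1{(p^{7-i}-1)(p^7-1)} .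
\]
If the rank depends on the residue of $\beta$ modulo $\alpha$, the sum over $\beta$ is geometric with ratio $p^{-7\alpha}$, and the denominators change with $\alpha$. For instance $\sum_{\alpha\ge1}\sum_{\alpha\mid\beta}p^{-7\beta}=\sum_{\alpha\ge1}1/(p^{7\alpha}-1)$. A series $\sum_d\chi(d)/(p^d-1)$ is called a \emph{Lambert series}, and it has no reason to be rational.

Residues of exponents appear in division with remainder: since $p^\alpha\equiv1$ modulo $p^\alpha-1$, we have $p^\beta-1\equiv p^r-1\pmod{p^\alpha-1}$ when $\beta\equiv r\pmod\alpha$. So we look for a dimension that depends on $B=p^\beta-1$ modulo $A=p^\alpha-1$. A ring in which $u^A=v^A$ provides one, since there $u^B$ can be reduced by trading $u^A$ for $v^A$. Put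
\[
[i]=\sum_{j=0}^{i-1}u^jv^{i-1-j}\in\mathbb F_p[u,v]\quad(i\ge1),\qquad[0]=0,
\]
so that $(u-v)[i]=u^i-v^i$. For $i\ge1$ the form $[i]$ is monic of degree $i-1$ in $u$, so $K[u,v]/([i])$ is a free $K[v]$-module of rank $i-1$.

\begin{example}\label{ex:three}
Let $p=3$, $\alpha=2$, $A=8$, $\beta\ge3$, $B=3^\beta-1$. The ring $G=K[u,v]/([8],v^{B-1})$ has dimension $7(B-1)$, and $u^8=v^8$ in $G$. We compute the rank of $u^B$ on $G$. If $\beta$ is even, then $8\mid B$ and $u^B=v^B=0$. If $\beta$ is odd, then $B=8h+2$ and $u^B=u^2v^{8h}=u^2v^{B-2}$. The ideal $v^{B-2}G$ is isomorphic to $G/vG=K[u]/(u^7)$, on which $u^2$ has rank $5$. So $\dim K[u,v]/(u^B,v^{B-1},[8])$ is $7(B-1)$ for even $\beta$ and $7(B-1)-5$ for odd $\beta$. The weighted sum of the corrections is $5\sum_{k\ge1}3^{-7(2k+1)}=5\cdot3^{-7}/(3^{14}-1)$, with the denominator $p^{7\alpha}-1$.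
\end{example}

The general case is the same computation.

\begin{lemma}\label{lem:residue}
Let $1\le\alpha<\beta$, $A=p^\alpha-1$, $B=p^\beta-1$ and $D=K[u,v]/(u^B,v^{B-1})$. Let $r\in\{0,\dots,\alpha-1\}$ be the residue of $\beta$ modulo $\alpha$. Then $\dim D/[A]D=(A-1)(B-1)-\varepsilon(\alpha,\beta)$, where
\[
\varepsilon(\alpha,\beta)=\begin{cases}0&\text{if }r=0,\\ (p^r-2)(p^\alpha-1-p^r)&\text{if }r\ge1.\end{cases}
\]
\end{lemma}

\begin{proof}
Let $G'=K[u,v]/([A])$ and $G=G'/v^{B-1}G'$. As $G'$ is free of rank $A-1$ over $K[v]$, we have $\dim G=(A-1)(B-1)$, and $D/[A]D=G/u^BG$. We must show that $u^B$ has rank $\varepsilon(\alpha,\beta)$ on $G$. Write $B=hA+\varrho$ with $1\le\varrho\le A$; then $\varrho=A$ if $r=0$, and $\varrho=p^r-1$ if $r\ge1$. In $G'$ we have $u^A=v^A$, so $u^B=u^\varrho v^{hA}$. Since $v$ is a nonzero divisor on $G'$ and $B-1=hA+\varrho-1$, multiplication by $v^{hA}$ is an isomorphism from $G'/v^{\varrho-1}G'$ onto $v^{hA}G$. So we need the rank of $u^\varrho$ on $G'/v^{\varrho-1}G'$,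 a ring of dimension $(A-1)(\varrho-1)$.

If $r=0$, then $u^\varrho=u^A=v^A=0$ in this ring, and the rank is $0$. Let $r\ge1$. The cokernel of $u^\varrho$ is $K[u,v]/(u^\varrho,v^{\varrho-1},[A])$. A monomial that is nonzero in $K[u,v]/(u^\varrho,v^{\varrho-1})$ has degree at most $2\varrho-3=2p^r-5$, and this is less than $A-1=p^\alpha-2$ because $2p^r\le p^{r+1}\le p^\alpha$. So $[A]$ is already $0$ there, the cokernel has dimension $\varrho(\varrho-1)$, and the rank is $(\varrho-1)(A-1-\varrho)=(p^r-2)(p^\alpha-1-p^r)$.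
\end{proof}

The formula for $r\ge1$ would give $2-p^\alpha$ at $r=0$, whereas the true value is $0$. This discrepancy is what the irrationality proof will use; see Remark~\ref{rem:v2}.

\subsection*{How $f$ is built}
The polynomial $f$ is designed so that the ranks of $[A]$ on the rings $D$, for all $\alpha<\beta$, occur in the single sequence \eqref{eq:def}. Each ingredient has one task.
\begin{itemize}
\item In $\bar R_q$ all variables are truncated at the same exponent $q$. The form $g$ creates the other scales: on $K[a,b]/(a^q,b^q)$ it acts with Jordan blocks of sizes $1,p,\dots,p^{e-1}$ only (Section~\ref{sec:jordan}). So $y_i=g(a_i,b_i)$ behaves like a variable truncated at all these exponents at once.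
\item The exponent $t=1/(p+1)$ is removed by adjoining $w$ with $w^{p+1}=f$. The summand $z^{p+1}$ makes the equation read $w^{p+1}-z^{p+1}=\Psi$, and the left side is a third copy of $g$. Only the powers $\Psi^{p^j}$ then occur, and Lemma~\ref{lem:trunc}(a) reduces them to $\Psi$ (Section~\ref{sec:reduction}).
\item The monomial $y_1y_2uv^2$ lowers the truncation exponents from $p^{\alpha_1},p^{\alpha_2},p^\beta,p^\beta$ to $p^{\alpha_1}-1$, $p^{\alpha_2}-1$, $p^\beta-1$, $p^\beta-2$, by Lemma~\ref{lem:trunc}(b). Without it one would divide $p^\beta$ by $p^\alpha$, which leaves no remainder.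
\item The quadratic form $(y_1-uy_2)(y_1-vy_2)$ produces $[A]$, as the coefficient of $y_1$ in the remainder of $y_1^A$ upon division by this form (Section~\ref{sec:rho}).
\end{itemize}
Section~\ref{sec:sum} sums the series, and Section~\ref{sec:irr} proves that the resulting Lambert series is irrational.

\section{The Jordan type of $a^pb-ab^p$}\label{sec:jordan}

A nilpotent operator $T$ on a finite-dimensional space $V$ makes $V$ a $K[T]$-module isomorphic to a direct sum of blocks $K[T]/(T^c)$. A block of size $c'$ contributes $\min(c,c')$ to $\dim V/T^cV$, so the number of blocks of size at least $c$ is $\dim V/T^cV-\dim V/T^{c-1}V$.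

\begin{lemma}\label{lem:jordan}
Multiplication by $g=a^pb-ab^p$ on $K[a,b]/(a^q,b^q)$ has exactly $n_j$ Jordan blocks of size $p^j$ for $0\le j\le e-1$, and no others, where $n_0=p^2$ and $n_j=(p^2-1)p^j$ for $j\ge1$. The total number of blocks is $\sum_{j=0}^{e-1}n_j=(p+1)q-p$.
\end{lemma}

\begin{example}
For $q=p$ we have $g=0$, and there are $p^2$ blocks of size $1$. For $p=2$, $q=4$ we have $g=a^2b+ab^2$ and $g^2=a^4b^2+a^2b^4=0$, so the blocks have size at most $2$. The ideal $(g)$ has the basis $g$; $ag$, $bg$; $a^3b^2$, $a^2b^3$; $a^3b^3$ in degrees $3,4,5,6$. Hence there are $n_1=6$ blocks of size $2$ and $n_0=16-12=4$ blocks of size $1$.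
\end{example}

We have to compute $\dim K[a,b]/(a^q,b^q,g^c)$ for all $c$. The colength of an ideal generated by three forms $F_1,F_2,F_3$ in two variables is determined by the degrees of two generating \emph{syzygies}, that is, vectors $\sigma$ with $\sigma\cdot F=\sum_k\sigma_kF_k=0$. The following lemma of Hilbert--Burch type tells us when two syzygies generate. If $F_k$ has degree $m_k$, we say that $\sigma\in S^3$ is \emph{homogeneous of total degree $d$} if its $k$-th coordinate is $0$ or a form of degree $d-m_k$, for each $k$.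

\begin{lemma}\label{lem:HB}
Let $S=K[a,b]$, and let $F=(F_1,F_2,F_3)$ be forms of degrees $m_1,m_2,m_3$ without common factor that generate an ideal $I$ with $\dim S/I<\infty$. Suppose that $F=\sigma_1\times\sigma_2$ (cross product) with $\sigma_1,\sigma_2\in S^3$ homogeneous of total degrees $d_1,d_2$. Then
\[
d_1+d_2=m_1+m_2+m_3,\qquad\dim S/I=\tfrac12\bigl(d_1^2+d_2^2-m_1^2-m_2^2-m_3^2\bigr).
\]
\end{lemma}

\begin{proof}
Both $\sigma_i$ are orthogonal to $\sigma_1\times\sigma_2=F$, so they are syzygies. They are linearly independent over the fraction field of $S$ because $F\ne0$, so over this field they span the two-dimensional space of syzygies. Let $\sigma\in S^3$ be a syzygy, and write $\sigma=c_1\sigma_1+c_2\sigma_2$ with fractions $c_1,c_2$. Then $c_1F=\sigma\times\sigma_2$ and $c_2F=\sigma_1\times\sigma$ lie in $S^3$. The denominator of $c_i$ in lowest terms thus divides $F_1,F_2,F_3$, so $c_i\in S$. Hence the graded sequence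
\[
0\to S(-d_1)\oplus S(-d_2)\to\bigoplus_{k=1}^3S(-m_k)\to S\to S/I\to0
\]
is exact, where $S(-d)$ is $S$ with its generator placed in degree $d$. Comparing degrees in a nonzero coordinate of $F=\sigma_1\times\sigma_2$ gives $d_1+d_2=\sum_k m_k$. The Hilbert series of $S/I$ is $N(Y)/(1-Y)^2$ with $N(Y)=1-\sum_kY^{m_k}+Y^{d_1}+Y^{d_2}$, and $N(1)=N'(1)=0$. Its value at $Y=1$ is $\dim S/I=\frac12N''(1)=\frac12\bigl(\sum_id_i(d_i-1)-\sum_km_k(m_k-1)\bigr)$, and the linear terms cancel.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:jordan}]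
Let $\mu(c)=\dim K[a,b]/(a^q,b^q,g^c)$, with $\mu(0)=0$. Let $P=p^l$ with $0\le l\le e$, let $c\ge1$ be an integer with $P/p\le c\le P$, and let $C=c(p+1)$ be the degree of $g^c$. We claim that
\begin{equation}\label{eq:mu}
\mu(c)=c(p+1)(q-P)+P^2 .
\end{equation}
The upper bound on $c$ gives one syzygy of $F=(a^q,b^q,g^c)$, and the lower bound gives the other.

We have $b^Pa^q-a^Pb^q=(a^{q/P}b-ab^{q/P})^P$. This is $0$ if $l=e$. If $l<e$, then $g$ divides $a^{q/P}b-ab^{q/P}$, by homogenizing the divisibility $Y^p-Y\mid Y^{p^i}-Y$ for $i\ge1$. As $c\le P$, in both cases $b^Pa^q-a^Pb^q=\psi g^c$ for a form $\psi$ of degree $q+P-C$, possibly $0$. The first syzygy is $\sigma_1=(b^P,-a^P,-\psi)$, of total degree $q+P$.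

Next, $g^c\in(a^P,b^P)$. For $P=1$ this says that $g^c$ has no constant term; for $P>1$ it follows from $g^{P/p}=a^Pb^{P/p}-a^{P/p}b^P$ and $c\ge P/p$. Write $g^c=\phi_1a^P+\phi_2b^P$ with forms $\phi_1,\phi_2$ of degree $C-P$. Multiplying by $\psi$ and rearranging gives $b^P(\psi\phi_2-a^q)=-a^P(\psi\phi_1+b^q)$. Since $a^P$ and $b^P$ are coprime, there is a form $\phi_3$ of degree $q-P$, possibly $0$, with $\psi\phi_2-a^q=a^P\phi_3$ and $\psi\phi_1+b^q=-b^P\phi_3$. The vector $\sigma_2=(\phi_1,\phi_2,\phi_3)$ has total degree $q+C-P$, and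
\[
\sigma_1\times\sigma_2=\bigl(\psi\phi_2-a^P\phi_3,\ -\psi\phi_1-b^P\phi_3,\ b^P\phi_2+a^P\phi_1\bigr)=(a^q,b^q,g^c).
\]
Lemma~\ref{lem:HB} gives $\mu(c)=\frac12\bigl((q+P)^2+(q+C-P)^2-2q^2-C^2\bigr)=qC+P^2-CP$, which is \eqref{eq:mu}.

The total number of blocks is $\mu(1)=(p+1)(q-1)+1=(p+1)q-p$, by \eqref{eq:mu} with $P=1$. If $P/p<c\le P=p^l$ with $1\le l\le e$, then \eqref{eq:mu} applies to both $c$ and $c-1$ with the same $P$, so there are $(p+1)(q-p^l)$ blocks of size at least $c$. This number is $0$ for $l=e$, and it drops only when $c$ passes a power of $p$. So all sizes are among $1,p,\dots,p^{e-1}$, with $n_0=(p+1)q-p-(p+1)(q-p)=p^2$ and $n_j=(p+1)(p^{j+1}-p^j)=(p^2-1)p^j$ for $1\le j\le e-1$.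
\end{proof}

\section{Reduction to ranks in four variables}\label{sec:reduction}

From now on $n=7$, $f$ is as in Theorem~\ref{thm:main}, and $s=s(R,f^{1/(p+1)})$. For $\beta\ge2$ and $1\le\alpha_1,\alpha_2\le\beta-1$ put
\[
A_i=p^{\alpha_i}-1,\quad B=p^\beta-1,\quad D=K[u,v]/(u^B,v^{B-1}),\quad H=(y_1-uy_2)(y_1-vy_2),
\]
with independent variables $y_1,y_2$, and let $\rho(\alpha_1,\alpha_2,\beta)$ be the rank of $H$ on $D[y_1,y_2]/(y_1^{A_1},y_2^{A_2})$.

\begin{proposition}\label{prop:series}
We have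
\[
(p+1)s=(p^2-1)^3\sum_{\beta\ge2}\ \sum_{1\le\alpha_1,\alpha_2<\beta}p^{\alpha_1+\alpha_2-7\beta}\,\rho(\alpha_1,\alpha_2,\beta).
\]
\end{proposition}

\begin{proof}
\emph{Step 1: adjoining a root of $f$.} The powers $f^c$ with $c$ near $q/(p+1)$ are hard to expand, but $w^q$ is such a power when $w^{p+1}=f$. Let $\bar R=K\otimes\bar R_q$, $\lambda(c)=\dim\bar R/f^c\bar R$ and
\[
L_q=\dim\bar R[w]/(w^q,\,w^{p+1}-f).
\]
Write $q=(p+1)c_0+i_0$ with $0\le i_0\le p$. In $\bar R[w]/(w^{p+1}-f)=\bigoplus_{i=0}^pw^i\bar R$ we have $w^q=w^{i_0}f^{c_0}$. The ideal $(w^q)$ is spanned over $\bar R$ by $w^{q},\dots,w^{q+p}$, which are the elements $w^if^{c_0}$ for $i_0\le i\le p$ and $w^if^{c_0+1}$ for $0\le i<i_0$. Hence $L_q=(p+1-i_0)\lambda(c_0)+i_0\lambda(c_0+1)$. The two values of $\lambda$ are close: $\lambda(c_0+1)-\lambda(c_0)$ is the dimension of $f^{c_0}\bar R/f^{c_0+1}\bar R$, a quotient of $\bar R/f\bar R$, and $\dim\bar R/f\bar R\le(p+1)q^6$ since $f$ is monic of degree $p+1$ in $z$. As $\lceil(q-1)/(p+1)\rceil\in\{c_0,c_0+1\}$,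 equation \eqref{eq:rank} gives
\begin{equation}\label{eq:sL}
(p+1)s=(p+1)-\lim_{e\to\infty}q^{-7}L_q .
\end{equation}

\emph{Step 2: three copies of $g$.} Choose $\omega\in\mathbb F_{p^2}\setminus\mathbb F_p$ and substitute $w=a_0+\omega b_0$, $z=a_0+\omega^pb_0$. This linear change of variables is invertible because $\omega\ne\omega^p$, and it gives $(z^q,w^q)=(a_0^q,b_0^q)$. Using $\omega^{p^2}=\omega$,
\begin{align*}
w^{p+1}-z^{p+1}&=(a_0^p+\omega^pb_0^p)(a_0+\omega b_0)-(a_0^p+\omega b_0^p)(a_0+\omega^pb_0)\\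
&=(\omega-\omega^p)\,g(a_0,b_0).
\end{align*}
By Lemma~\ref{lem:jordan}, if $T$ acts as $w^{p+1}-z^{p+1}$, then $K[z,w]/(z^q,w^q)\cong\bigoplus_{j_0}\bigl(K[T]/(T^{p^{j_0}})\bigr)^{n_{j_0}}$. Let $M_q$ be the quotient of $K[u,v,a_1,b_1,a_2,b_2]$ by the $q$-th powers of the variables, regarded as a $K[u,v,y_1,y_2]$-module with $y_i$ acting as $g(a_i,b_i)$. Then $L_q$ is the dimension of the cokernel of $w^{p+1}-f=T-\Psi$ on $K[z,w]/(z^q,w^q)\otimes_KM_q$. The cokernel of $T-\Psi$ on $K[T]/(T^c)\otimes_KM_q$ is $M_q/\Psi^cM_q$, so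
\[
L_q=\sum_{j_0}n_{j_0}\dim M_q/\Psi^{p^{j_0}}M_q .
\]
Put $V(c_1,c_2,c_3,c_4)=K[u,v,y_1,y_2]/(u^{c_1},v^{c_2},y_1^{c_3},y_2^{c_4})$. Lemma~\ref{lem:jordan}, applied to $(a_1,b_1)$ and to $(a_2,b_2)$, gives $M_q\cong\bigoplus_{j_1,j_2}V(q,q,p^{j_1},p^{j_2})^{n_{j_1}n_{j_2}}$. Since $\dim M_q=q^6$ and $\sum_jn_j=(p+1)q-p$,
\[
L_q=q^6\bigl((p+1)q-p\bigr)-\sum_{j_0,j_1,j_2}n_{j_0}n_{j_1}n_{j_2}\operatorname{rank}\bigl(\Psi^{p^{j_0}}\text{ on }V(q,q,p^{j_1},p^{j_2})\bigr),
\]
with all three indices in $[0,e-1]$.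

\emph{Step 3: descending to $H$.} Since $y_1y_2$ divides $\Psi$, the rank is $0$ if $j_1\le j_0$ or $j_2\le j_0$. Otherwise put $\beta=e-j_0$ and $\alpha_i=j_i-j_0\in[1,\beta-1]$. By Lemma~\ref{lem:trunc}(a) the rank is $p^{4j_0}$ times the rank of $\Psi=y_1y_2uv^2H$ on $V(p^\beta,p^\beta,p^{\alpha_1},p^{\alpha_2})$. By Lemma~\ref{lem:trunc}(b) the latter is the rank of $H$ on $V(B,B-1,A_1,A_2)$, which is $\rho(\alpha_1,\alpha_2,\beta)$. With \eqref{eq:sL} we obtain
\[
(p+1)s=\lim_{e\to\infty}\ \sum_{0\le j_0<j_1,j_2\le e-1}q^{-7}n_{j_0}n_{j_1}n_{j_2}\,p^{4j_0}\rho(j_1-j_0,j_2-j_0,e-j_0).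
\]

\emph{Step 4: the limit.} For fixed $e$ the triples $(j_0,j_1,j_2)$ correspond to the triples $(\alpha_1,\alpha_2,\beta)$ with $\beta\le e$. If $j_0\ge1$, that is $\beta<e$, the summand is $(p^2-1)^3p^{5j_0+j_1+j_2-7e}\rho$, and $5j_0+j_1+j_2-7e=\alpha_1+\alpha_2-7\beta$. So it is the term of the stated series and does not depend on $e$. If $\beta=e$, the summand is $p^2/(p^2-1)$ times that term, because $n_0=p^2$. Since $0\le\rho\le p^{2\beta+\alpha_1+\alpha_2}$, the terms with a given $\beta$ add up to at most a constant times $p^{-5\beta}\sum_{\alpha_1,\alpha_2<\beta}p^{2\alpha_1+2\alpha_2}\le p^{-\beta}$. So the series converges, and the part with $\beta=e$ tends to $0$.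
\end{proof}

The number $L_q$ is the length of the hypersurface in Corollary~\ref{cor:HK} modulo the $q$-th powers of its variables. So \eqref{eq:sL} says that its Hilbert--Kunz multiplicity is $(p+1)(1-s)$, and Corollary~\ref{cor:HK} will follow from Theorem~\ref{thm:main}.

\section{The rank of the quadratic form}\label{sec:rho}

The remainder term $\varepsilon$ of Lemma~\ref{lem:residue} will appear for $\alpha_1=\alpha_2$. We cannot discard the other terms of the series, so we must show that they are polynomial in the three scales.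

\begin{proposition}\label{prop:rho}
Let $\Delta=\dim D=B(B-1)$. Then
\[
\rho=\begin{cases}
A_2(A_1-2)\Delta&\text{if }\alpha_1>\alpha_2,\\[2pt]
A_1(A_2-2)\Delta-2A_1(A_1-1)-2A_1(A_2-A_1-1)(B-1)&\text{if }\alpha_1<\alpha_2,\\[2pt]
(A-1)^2\Delta-(A-1)(B-1)+\varepsilon(\alpha,\beta)&\text{if }\alpha_1=\alpha_2=\alpha,
\end{cases}
\]
where $A=p^\alpha-1$ in the last case.
\end{proposition}

For instance, let $p=2$ and $(\alpha_1,\alpha_2,\beta)=(1,2,3)$. Then $y_1=0$, $H=uvy_2^2$ on $D[y_2]/(y_2^3)$, and $B=7$, so $\rho=(B-1)(B-2)=30$; the second formula gives $42-0-12=30$.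

\begin{proof}
Let $\rho'=\dim D[y_1,y_2]/(y_1^{A_1},y_2^{A_2},H)$, so that $\rho=A_1A_2\Delta-\rho'$. Note that $1\le A_i\le p^{\beta-1}-1\le B-1$. We divide by $H$ first. Since $H=y_1^2-(u+v)y_1y_2+uvy_2^2$ is monic in $y_1$, the ring $D[y_1,y_2]/(H)$ is free over $D[y_2]$ with basis $1,y_1$. In it
\begin{equation}\label{eq:power}
y_1^i=[i]\,y_1y_2^{i-1}-uv[i-1]\,y_2^i\qquad(i\ge1).
\end{equation}
This holds for $i=1$, and multiplying by $y_1$ and using $H=0$ gives the case $i+1$ because $[i+1]=(u+v)[i]-uv[i-1]$. We also use the identities, read off from the definition of $[A]$ for $A\ge1$,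
\begin{equation}\label{eq:id}
v[A]=v^A+uv[A-1],\qquad[A+1]=u[A]+v^A .
\end{equation}

\emph{The case $A_1\ge A_2$.} The ring $D[y_1,y_2]/(y_2^{A_2},H)$ is free over $D$ on the $2A_2$ elements $y_2^i$, $y_1y_2^i$ with $0\le i<A_2$. If $A_1>A_2$, both terms of \eqref{eq:power} with $i=A_1$ are divisible by $y_2^{A_2}$. So $y_1^{A_1}=0$, $\rho'=2A_2\Delta$, and the first formula follows. If $A_1=A_2=A$, then $y_1^A=[A]\,y_1y_2^{A-1}$. This element is killed by $y_2$, and by $y_1$ since $y_1^2\in(y_2)$. So the ideal it generates is $[A]D\cdot y_1y_2^{A-1}\cong[A]D$, and $\rho=A(A-2)\Delta+\dim[A]D$. By Lemma~\ref{lem:residue}, $\dim[A]D=\Delta-(A-1)(B-1)+\varepsilon(\alpha,\beta)$, which gives the third formula.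

\emph{The case $A:=A_1<A_2$.} This case is not symmetric to the first, because the coefficient $uv$ of $y_2^2$ in $H$ is nilpotent. We compute degree by degree. Let $E=D[y_1,y_2]/(y_1^A,H)$, graded by the degree in $y_1,y_2$, so that $\rho'=\dim E/y_2^{A_2}E$. In degree $i\ge1$ the ring $D[y_1,y_2]/(H)$ has the $D$-basis $y_2^i$, $y_1y_2^{i-1}$, which identifies this graded piece with $D^2$. The degree-$i$ part of the ideal $(y_1^A)$ is $y_1^A$ times the piece of degree $i-A$. It is $0$ for $i<A$, it is spanned by $y_1^A$ for $i=A$, and by $y_1^Ay_2^{i-A}$ and $y_1^{A+1}y_2^{i-A-1}$ for $i>A$. With $\eta_i=(-uv[i-1],[i])\in D^2$, formula \eqref{eq:power} gives $E_0=D$ and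
\[
E_i=D^2\ \ (1\le i<A),\qquad E_A=D^2/D\eta_A,\qquad E_i=D^2/(D\eta_A+D\eta_{A+1})\ \ (i>A).
\]

Let $I=([A],v^A)D$. By \eqref{eq:id}, $I=([A],uv[A-1])D=([A],[A+1])D$. The ideal $([A],v^A)$ of $K[u,v]$ contains $u^A=v^A+(u-v)[A]$, hence $u^B$ and $v^{B-1}$ since $A\le B-1$. So $D/I=K[u,v]/([A],v^A)$ is free of rank $A-1$ over $K[v]/(v^A)$, and $\dim D/I=A(A-1)$.

\emph{Degree $A$.} The annihilator of $\eta_A$ is $(0:_DI)$, as $I$ is generated by the coordinates of $\eta_A$. The ring $D$ is Gorenstein, which concretely means the following. Let $\langle\phi,\psi\rangle$ be the coefficient of $u^{B-1}v^{B-2}$ in $\phi\psi$. This pairing on $D$ is nondegenerate, since each basis monomial pairs only with its complementary monomial. An element $\phi$ is orthogonal to $I$ exactly when $\langle\phi\iota,\psi\rangle=0$ for all $\iota\in I$ and $\psi\in D$, that is, when $\phi I=0$. Hence $\dim(0:_DI)=\dim D/I=A(A-1)$, $\dim D\eta_A=\Delta-A(A-1)$, and $\dim E_A=\Delta+A(A-1)$.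

\emph{Degrees $i>A$.} Setting $y_1=y$, $y_2=1$ in \eqref{eq:power} shows that in $D[y]/((y-u)(y-v))=D\oplus Dy$ the elements $y^A$, $y^{A+1}$ are $\eta_A,\eta_{A+1}$, and they span the ideal $(y^A)$ over $D$. So $E_i\cong\mathcal T/(y-u)(y-v)\mathcal T$ with $\mathcal T=K[y,u,v]/(y^A,u^B,v^{B-1})$. In this form the two linear factors can be treated one at a time: with $\mathcal N=(y-u)\mathcal T$,
\[
\dim E_i=\dim\mathcal T/\mathcal N+\dim\mathcal N/(y-v)\mathcal N .
\]
Let $S_1=K[y,v]/(y^A,v^{B-1})$, of dimension $A(B-1)$, so that $\mathcal T=S_1[u]/(u^B)$. Since $A\le B$, we have $\mathcal T/\mathcal N=S_1/(y^B)=S_1$. The elements $1$ and $(u-y)u^j$, $0\le j\le B-2$, are monic in $u$ of degrees $0,\dots,B-1$, so they form an $S_1$-basis of $\mathcal T$. The map $\mathcal T\to\mathcal T/\mathcal N=S_1$ sends $1$ to $1$ and the others to $0$, so $\mathcal N$ is free of rank $B-1$ over $S_1$. Finally $S_1/(y-v)=K[y]/(y^A,y^{B-1})$ has dimension $A$ because $A\le B-1$. Therefore $\dim E_i=A(B-1)+(B-1)A=2A(B-1)$.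

\emph{Dividing by $y_2^{A_2}$.} The degrees $i<A_2$ contribute $\dim E_i$. In degree $A_2+i'$ we need the cokernel of $y_2^{A_2}\colon E_{i'}\to E_{A_2+i'}$. For $i'\ge1$ it is $0$, since $y_2^{i'}$ and $y_1y_2^{i'-1}$ map to the two basis vectors. For $i'=0$ only $(1,0)$ is hit; since $A_2>A$, the cokernel is $D/([A],[A+1])D=D/I$. Adding up,
\begin{align*}
\rho'&=\Delta+2(A-1)\Delta+\bigl(\Delta+A(A-1)\bigr)+(A_2-A-1)\cdot2A(B-1)+A(A-1)\\
&=2A\Delta+2A(A-1)+2A(A_2-A-1)(B-1),
\end{align*}
and the second formula follows.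
\end{proof}

\section{Summation of the series}\label{sec:sum}

We now prove \eqref{eq:main}. By Proposition~\ref{prop:rho}, on each of the regions $\alpha_1<\alpha_2$, $\alpha_1>\alpha_2$, $\alpha_1=\alpha_2$ the function $\rho$ is a fixed polynomial with integer coefficients and total degree at most $4$ in $p^{\alpha_1},p^{\alpha_2},p^\beta$, plus $\varepsilon(\alpha,\beta)$ on the third region.

The polynomial parts contribute rational numbers to the series of Proposition~\ref{prop:series}. Take a monomial $p^{i\alpha_1+j\alpha_2+k\beta}$ with $i,j,k\ge0$ and $i+j+k\le4$, multiplied by the weight $p^{\alpha_1+\alpha_2-7\beta}$. On the region $\alpha_1<\alpha_2<\beta$ write $\alpha_1=\sigma_1$, $\alpha_2=\sigma_1+\sigma_2$, $\beta=\sigma_1+\sigma_2+\sigma_3$ with independent $\sigma_1,\sigma_2,\sigma_3\ge1$. The exponent of $p$ becomes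
\[
(i+j+k-5)\sigma_1+(j+k-6)\sigma_2+(k-7)\sigma_3,
\]
and all three coefficients are negative integers. So the sum is a product of three convergent geometric series with rational ratios. On the region $\alpha_2<\alpha_1$ the roles of $i$ and $j$ are exchanged. For $\alpha_1=\alpha_2=\sigma_1$, $\beta=\sigma_1+\sigma_3$ the exponent is $(i+j+k-5)\sigma_1+(k-7)\sigma_3$, again with negative coefficients. All these series converge absolutely, so
\[
(p+1)s\in\mathbb Q+(p^2-1)^3\,\Sigma,\qquad\Sigma=\sum_{1\le\alpha<\beta}p^{2\alpha-7\beta}\varepsilon(\alpha,\beta).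
\]

Write $P=p^\alpha$ and $\beta=k\alpha+r$. The nonzero terms have $k\ge1$ and $1\le r\le\alpha-1$. Using $\sum_{k\ge1}P^{-7k}=1/(P^7-1)$ and expanding $\varepsilon$,
\[
\Sigma=\sum_{\alpha\ge1}\frac{P^2}{P^7-1}\sum_{r=1}^{\alpha-1}p^{-7r}\Bigl[(P+1)p^r-p^{2r}-2(P-1)\Bigr].
\]
Let $\gamma_i=1/(1-p^{-i})$, so that $\sum_{r=0}^{\alpha-1}p^{-ir}=\gamma_i(1-P^{-i})$ and $\delta=\gamma_5-\gamma_6$. The bracket equals $2-P$ at $r=0$. Adding and subtracting this term, we find that the inner sum is
\begin{equation}\label{eq:inner}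
\gamma_6(P+1)(1-P^{-6})-\gamma_5(1-P^{-5})-2\gamma_7(P-1)(1-P^{-7})+(P-2).
\end{equation}
We multiply each of the four terms by $P^2/(P^7-1)$ and sum over $\alpha$. The identity $\frac{P^{j-7}}{P^7-1}=\frac{P^j}{P^7-1}-P^{j-7}$ for $j=3,4$ shows that $\Lambda_{-4}\equiv\Lambda_3$ and $\Lambda_{-3}\equiv\Lambda_4$ modulo $\mathbb Q$. The first term has numerator $\gamma_6(P^3+P^2-P^{-3}-P^{-4})$ and gives $\gamma_6(\Lambda_2-\Lambda_4)$ modulo $\mathbb Q$. The second has numerator $-\gamma_5(P^2-P^{-3})$ and gives $-\gamma_5(\Lambda_2-\Lambda_4)$ modulo $\mathbb Q$. In the third the denominator cancels, leaving $-2\gamma_7\sum_\alpha(P^{-4}-P^{-5})\in\mathbb Q$. The fourth gives $\Lambda_3-2\Lambda_2$. Hence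
\[
\Sigma\equiv\Lambda_3-(2+\delta)\Lambda_2+\delta\Lambda_4\pmod{\mathbb Q},
\]
which proves \eqref{eq:main}.

This number is a Lambert series. For $0<m<7$, expanding $1/(P^7-1)$ and exchanging the sums gives
\[
\Lambda_m=\sum_{k\ge1}\sum_{\alpha\ge1}p^{-(7k-m)\alpha}=\sum_{\substack{d\ge1\\ d\equiv-m\ (7)}}\frac1{p^d-1}.
\]
Therefore
\begin{equation}\label{eq:lambert}
\Lambda_3-(2+\delta)\Lambda_2+\delta\Lambda_4=\sum_{d\ge1}\frac{\chi_0(d)}{p^d-1},
\end{equation}
where $\chi_0$ has period $7$, takes the rational values $\chi_0(3)=\delta$, $\chi_0(4)=1$, $\chi_0(5)=-(2+\delta)$, and vanishes on the other residue classes. Its values over a period add up to $-1$. After multiplying $\chi_0$ by the denominator of $\delta$, Proposition~\ref{prop:irr} below shows that \eqref{eq:lambert} is irrational, and this completes the proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:HK}.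

\begin{remark}[Why $uv^2$ and not $uv$]\label{rem:v2}
Proposition~\ref{prop:irr} needs the values of $\chi_0$ to have nonzero sum. The geometric terms of \eqref{eq:inner} contribute differences of two $\Lambda$'s, with sum $0$; the sum $-1$ comes from the term $P-2$, the failure at $r=0$ of the formula for $\varepsilon$. With $uv$ in place of $uv^2$ the ring $D$ becomes $D'=K[u,v]/(u^B,v^B)$. Write $B=hA+\varrho$ with $\varrho=p^r-1$, now for all $0\le r<\alpha$. As in Lemma~\ref{lem:residue}, the correction is the rank of $u^\varrho$ on $K[u,v]/([A],v^\varrho)$, and since $2\varrho-2<A-1$ it equals $\varrho(A-1-\varrho)=Pp^r-p^{2r}-(P-1)$, with no exception at $r=0$. The summation above then gives $\gamma_6(\Lambda_3-\Lambda_4)-\gamma_5(\Lambda_2-\Lambda_4)$ modulo $\mathbb Q$. Its coefficients add up to $0$, and Proposition~\ref{prop:irr} does not apply.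
\end{remark}

\section{Irrationality of a Lambert series}\label{sec:irr}

\begin{proposition}\label{prop:irr}
Let $p\ge2$ be an integer, and let $\chi\colon\mathbb Z\to\mathbb Z$ have period $7$, with $\chi(d)=0$ if $7\mid d$ and $X:=\sum_{d=1}^6\chi(d)\ne0$. Then $\xi=\sum_{d\ge1}\chi(d)/(p^d-1)$ is irrational.
\end{proposition}

The proof is a variant of Erd\H{o}s's method. In this section $n$ denotes a positive integer. Expanding $1/(p^d-1)=\sum_{i\ge1}p^{-di}$ gives
\[
\xi=\sum_{n\ge1}C(n)p^{-n},\qquad C(n)=\sum_{d\mid n}\chi(d).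
\]
If $h\xi\in\mathbb Z$ for an integer $h\ge1$, then $h\sum_{j\ge1}C(N+j)p^{-j}\in\mathbb Z$ for every $N\ge0$. We want a contradiction from a sum that is nonzero and smaller than $1/h$. The first terms of this sum are not small, so we choose $N$ such that the first $k$ terms are integers; what remains begins with $p^{-k-1}$. Two difficulties remain. The coefficients $C(N+j)$ may be large, which we handle by averaging over many admissible $N$. The remaining terms may cancel, which we prevent by giving the next $k$ of them the same sign. Integrality and sign both come from the following fact, which replaces $C$ by a multiple of a divisor function.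

Let $\tau(n)$ be the number of divisors of $n$, let $\tau_7(n)$ be the number of divisors prime to $7$, and let $\|\chi\|=\max|\chi|$. Then $|C(n)|\le\|\chi\|\tau(n)\le\|\chi\|n$. The function $\tau_7$ is multiplicative, with $\tau_7(\ell^i)=i+1$ for primes $\ell\ne7$.

\begin{lemma}\label{lem:prim}
If $n=\ell^5n'$ with $\ell\equiv3\pmod7$ prime and $\ell\nmid n'$, then $C(n)=X\tau_7(n')$.
\end{lemma}

\begin{proof}
The divisors of $n$ are the numbers $\ell^id'$ with $0\le i\le5$ and $d'\mid n'$, so $C(n)=\sum_{d'\mid n'}\sum_{i=0}^5\chi(3^id')$. If $7\mid d'$, the inner sum is $0$ by the hypothesis on multiples of $7$. Otherwise it is $X$, because the powers $3^0,\dots,3^5$ are $1,3,2,6,4,5$ modulo $7$, so that $3^id'$ runs through all nonzero residues.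
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:irr}]
Suppose that $h\xi\in\mathbb Z$ with $h\ge1$. Let $k$ be a large integer. We write $Y\ll Z$ if $Y\le cZ$ for a constant $c$ that depends only on $p$ and $\chi$.

\emph{The choice of $N$.} By the prime number theorem for arithmetic progressions, the number of primes $\ell\le x$ with $\ell\equiv3\pmod7$ is asymptotic to $x/(6\log x)$. So for large $k$ the interval $(k^4,k^8]$ contains more than $3k^2$ such primes, and we can choose among them distinct primes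
\[
\ell_j\quad(1\le j\le2k),\qquad\ell_{j,\nu}\quad(1\le\nu\le j\le k).
\]
We say that $\ell_j$ and $\ell_{j,\nu}$ are \emph{attached to $j$}. Let $Q=\prod\ell_j^6\prod\ell_{j,\nu}^p$. Then $\log Q\le(12k+pk^2)\cdot8\log k\le k^3$ for large $k$. Let $J=\lceil4\log Q/\log p\rceil+4k$. Then $p^{-J}\le Q^{-4}p^{-4k}$, and $2k<J\le k^4<Q$ for large $k$. By the Chinese remainder theorem there is $N_0$ with $0\le N_0<Q$ and
\[
N_0+j\equiv\ell_j^5\pmod{\ell_j^6},\qquad N_0+j\equiv\ell_{j,\nu}^{\,p-1}\pmod{\ell_{j,\nu}^{\,p}}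
\]
for all chosen primes. We consider the $Q$ numbers $N=N_0+mQ$ with $0\le m<Q$; they satisfy $0\le N<Q^2$. For each of them $\ell_j^5$ and $\ell_{j,\nu}^{p-1}$ are the exact powers of these primes dividing $N+j$. A prime $\ell$ attached to $i$ divides $N+i$, so it does not divide $N+j$ for $1\le j\le J$, $j\ne i$, because $0<|i-j|<J\le k^4<\ell$.

\emph{The coefficients $C(N+j)$.} There are three ranges.
\begin{itemize}
\item For $1\le j\le k$, Lemma~\ref{lem:prim} gives $C(N+j)=X\tau_7\bigl((N+j)/\ell_j^5\bigr)$, and each of the $j$ exact prime powers $\ell_{j,\nu}^{p-1}$ contributes the factor $p$ to $\tau_7$. So $p^j\mid C(N+j)$.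
\item For $k<j\le2k$, put $G_j(m)=(N+j)/\ell_j^5$. It is prime to $Q$, and $C(N+j)=X\tau_7(G_j(m))$ is nonzero with the sign of $X$.
\item For $2k<j\le J$, put $G_j(m)=N+j$. It is prime to $Q$, since no prime is attached to $j$.
\end{itemize}
In the last two ranges $|C(N+j)|\le6\|\chi\|\,\tau(G_j(m))$. By the first range, $p^N\xi$ is an integer plus $\Theta=\sum_{j>k}C(N+j)p^{-j}$, so $h\Theta\in\mathbb Z$ for every $m$. Let $U_1,U_2,U_3$ be the sums of $|C(N+j)|p^{-j}$ over $k<j\le2k$, over $2k<j\le J$ and over $j>J$.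

\emph{Averaging over $m$.} Fix $j$ with $k<j\le J$. Then $G_j(m)=G_j(0)+mQ'$ with $Q'=Q/\ell_j^5$ or $Q'=Q$, and $G_j(m)\le Q^2+J\le2Q^2$. A number $d$ that is not prime to $Q$ divides no $G_j(m)$. If $d$ is prime to $Q$, hence to $Q'$, then $d\mid G_j(m)$ determines $m$ modulo $d$, which allows at most $Q/d+1$ values of $m$. Pairing each divisor $d$ of $n$ with $n/d$ gives $\tau(n)\le2\,\#\{d\mid n:d\le\sqrt n\}$. Therefore
\[
\sum_{m=0}^{Q-1}\tau(G_j(m))\le2\sum_{d\le2Q}\Bigl(\frac Qd+1\Bigr)\le2Q\bigl(1+\log(2Q)\bigr)+4Q\ll Qk^3 .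
\]
So the averages of $U_1$ and $U_2$ over $m$ are $\ll k^3p^{-k}$ and $\ll k^3p^{-2k}$. A nonnegative function exceeds three times its average for at most one third of the values of $m$ (Markov's inequality). Hence there is an $m$ with $U_1\ll k^3p^{-k}$ and $U_2\ll k^3p^{-2k}$ at once; fix it. For $j>J$ the trivial bound suffices: since $\sum_{i\ge1}p^{-i}\le1$ and $\sum_{i\ge1}ip^{-i}\le2$,
\[
U_3\le\|\chi\|\sum_{i\ge1}(Q^2+J+i)\,p^{-J-i}\le\|\chi\|(Q^2+J+2)\,p^{-J}\ll p^{-4k}.
\]

\emph{The contradiction.} The terms of $\Theta$ with $k<j\le2k$ all have the sign of $X$, so their sum has absolute value $U_1\ge|X|p^{-k-1}$; this is where $X\ne0$ is used. For large $k$ we have $U_2+U_3\le\frac12|X|p^{-k-1}$ and $U_1+U_2+U_3<1/h$. Then $0<U_1-U_2-U_3\le|\Theta|<1/h$, which contradicts $h\Theta\in\mathbb Z$.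
\end{proof}

\section{Two variables}\label{sec:small}

This section is not used elsewhere. The case $n=1$ was treated in Section~\ref{sec:intro}. For $n=2$ we use the following theorem of Monsky and Teixeira \cite{MT}. Let $k$ be a finite field of characteristic $p$ and $f\in k[[x,y]]$ a nonzero nonunit. On $\mathcal I=[0,1]\cap\mathbb Z[1/p]$ put
\[
\varphi(a/q)=q^{-2}\dim_kk[[x,y]]/(x^q,y^q,f^a),
\]
which is well defined since Frobenius is flat. Then $\varphi$ lies in a finite-dimensional $\mathbb Q$-vector space $W$ of $\mathbb Q$-valued functions on $\mathcal I$ that is stable under the operators $(T_b\psi)(t)=\psi((t+b)/p)$, $0\le b<p$.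

\begin{proposition}\label{prop:two}
If $n=2$, then $s(R,f^t)\in\mathbb Q$ for every nonzero $f\in R$ and every rational $t\ge0$.
\end{proposition}

\begin{proof}
By Section~\ref{sec:intro} we may assume $f\in\mathfrak m$ and $0\le t<1$. By \eqref{eq:rank} and \eqref{eq:padic}, $s(R,f^{t'})=1-\varphi(t')$ for $t'\in\mathcal I$, $t'<1$. Write $t=\sum_{i\ge1}d_ip^{-i}$ in base $p$, with digits satisfying $d_{i+L}=d_i$ for $i>N_1$, and let $t_N=\sum_{i\le N}d_ip^{-i}<1$. Induction on $N$ gives $(T_{d_N}\cdots T_{d_1}\varphi)(t')=\varphi(t_N+t'p^{-N})$ for $t'\in\mathcal I$. Let $\psi_0=T_{d_{N_1}}\cdots T_{d_1}\varphi\in W$, let $\Phi=T_{d_{N_1+L}}\cdots T_{d_{N_1+1}}$, a $\mathbb Q$-linear endomorphism of $W$, and let $\theta_j=\varphi(t_{N_1+jL})=(\Phi^j\psi_0)(0)$. By continuity of $s$, $\theta_j\to1-s(R,f^t)$. The power series $\Gamma(Y)=\sum_j\theta_jY^j$ is a $\mathbb Q$-linear functional applied to $(1-Y\Phi)^{-1}\psi_0$, so $\Gamma\in\mathbb Q(Y)$ by Cramer's rule. By Abel's theorem, a convergent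 sequence $\theta_j$ satisfies $\lim_j\theta_j=\lim_{Y\to1^-}(1-Y)\Gamma(Y)$. A rational function over $\mathbb Q$ with a finite limit at $1$ has a rational value there, so $s(R,f^t)\in\mathbb Q$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BST}
Manuel Blickle, Karl Schwede, Kevin Tucker, \emph{$F$-signature of pairs: Continuity, $p$-fractals and minimal log discrepancies}, arXiv:1111.2762 (2011).

\bibitem{MT}
P. Monsky and P. Teixeira, \emph{$p$-fractals and power series I}, J. Algebra 280 (2004), 505--536.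

\end{thebibliography}
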